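\title{The monochromatic circumference of 2-edge-colored graphs with minimum degree below $3n/4$}

\begin{abstract}
For $c\in(0,1)$, let $\Phi_c$ be the supremum of those $\phi$ for which every 2-edge-colored graph of sufficiently large order $n$ and minimum degree greater than $cn$ contains a monochromatic cycle of length at least $\phi n$. We determine $\Phi_c$ for all $c<\frac34$, a problem posed by Scott and White. With $c_r=(2r-1)/r^2$, we prove that $\Phi_c=\min\{\frac1r,\frac23c\}$ for $c_{r+1}<c<c_r$ and $r\ge2$, that $\Phi_{5/9}=\frac{10}{27}$, and that $\Phi_{c_r}=\frac1r$ for $r\ge4$. The term $\frac1r$ comes from an exact theorem on components that holds for every $n$: if $\delta(G)+1>c_{r+1}n$, then some monochromatic component has at least $n/r$ vertices. The term $\frac23c$ comes from a counting argument with half-integral vertex covers.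
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{2-edge-coloring} of a graph $G$ is a partition $E(G)=E(R)\cup E(B)$, where $R$ and $B$ are spanning subgraphs of $G$, the \emph{red} and the \emph{blue} graph. The \emph{monochromatic circumference} of a 2-edge-colored graph is the length of a longest cycle that is contained in $R$ or contained in $B$. A \emph{monochromatic component} is a component of $R$ or of $B$; isolated vertices count as components, so every vertex lies in exactly one red and exactly one blue component.

For $c\in(0,1)$, let $\Phi_c$ be the supremum of the values $\phi$ such that every graph $G$ of sufficiently large order $n$ with $\delta(G)>cn$, with any 2-edge-coloring, has monochromatic circumference at least $\phi n$. Thus $\Phi_c$ is the fraction of the vertices that one monochromatic cycle is guaranteed to cover when every vertex is adjacent to more than a fraction $c$ of the vertices. Raising $c$ shrinks the class of graphs, so $\Phi_c$ is nondecreasing in $c$. The following facts are known.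
\begin{enumerate}
\item[(i)] $\Phi_c=\frac23$ for all $c\ge\frac34$.
\item[(ii)] $\Phi_c\ge\frac12c$ for all $c\in(0,1)$.
\item[(iii)] $\Phi_c\le\frac12$ for $c\in[\frac35,\frac34)$.
\item[(iv)] $\Phi_c\le\frac25$ for $c\in[\frac59,\frac35)$.
\item[(v)] $\Phi_c\le\frac1r$ whenever $c<\frac{2r-1}{r^2}$, for every integer $r\ge3$; the same bound holds for $r=2$.
\end{enumerate}
By (ii) and (v), $\Phi_c/(\frac12c)\to1$ as $c\to0$. Scott and White \cite{SW} posed the problem of determining $\Phi_c$ for all $c\in(0,\frac34)$. This paper solves it. Throughout, for an integer $r\ge2$,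
\[
c_r=\frac{2r-1}{r^2}=1-\Bigl(1-\frac1r\Bigr)^2,\qquad c_2=\tfrac34,\quad c_3=\tfrac59,\quad c_4=\tfrac7{16},\quad c_5=\tfrac9{25},\ \dots,
\]
a sequence that decreases to $0$.

\subsection{Two ways to avoid long cycles}

The first way is to keep all monochromatic components small while every vertex sees as much as possible of its red and of its blue component.

\begin{example}[the grid]\label{ex:grid}
Let $r\ge2$, $m\ge1$ and $n=r^2m$. Take disjoint sets $V_{ij}$ $(1\le i,j\le r)$ of size $m$, and call $\bigcup_jV_{ij}$ the $i$th \emph{row} and $\bigcup_iV_{ij}$ the $j$th \emph{column}. Color red every pair of vertices in a common row, color blue every pair between two different sets $V_{ij},V_{i'j}$ of a common column, and put no other edges. Every vertex has degree $(rm-1)+(r-1)m=c_rn-1$. The red components are the rows, which are cliques; the blue components are the columns, which are complete $r$-partite graphs. Each has $rm=n/r$ vertices.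
\end{example}

The grids suggest the guess that $\Phi_c$ is the step function with value $\frac1r$ between $c_{r+1}$ and $c_r$. For components in place of cycles this guess is correct (Theorem~\ref{thm:comp}). For cycles it is not, because a large component need not contain a long cycle. Call a vertex set $H$ a \emph{hub} of a graph if every edge has an end in $H$. A vertex of $H$ lies on at most two edges of a given cycle, so
\begin{equation}\label{eq:hub}
\text{a graph with a hub $H$ has no cycle of length greater than $2|H|$.}
\end{equation}

\begin{example}[hubs]\label{ex:hub}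
Let $5\mid n$ and take disjoint sets $X,Y,S$ of sizes $\frac25n,\frac25n,\frac15n$. Color red all pairs inside $X$, all pairs inside $S$, and all pairs between $S$ and $Y$. Color blue all pairs inside $Y$ and all pairs between $S$ and $X$. The red components are $X$ and $S\cup Y$, and the second has the hub $S$. The blue components are $Y$ and $S\cup X$, and again the second has the hub $S$. By \eqref{eq:hub} all monochromatic cycles have length at most $\frac25n$, although two components have $\frac35n$ vertices. The minimum degree is $\frac25n-1+\frac15n=\frac35n-1$.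
\end{example}

In this example a vertex outside $S$ lies in a clique of size $\phi n$ in one color and is attached to a hub of size $\frac12\phi n$ in the other, with $\phi=\frac25$; its degree is about $\frac32\phi n$. Unlike the grid, this pattern is not tied to special values of $\phi$. Where it can be realized, it gives $\Phi_c\le\frac23c$. Our main result says that grids and hubs are the only obstructions.

\subsection{Results}

\begin{theorem}\label{thm:main}
For $c\in(0,\frac34)$,
\[
\Phi_c=\begin{cases}
\frac23c & \frac59\le c<\frac34,\\[2pt]
\frac13 & \frac12\le c<\frac59,\\[2pt]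
\frac23c & \frac7{16}<c\le\frac12,\\[2pt]
\frac14 & \frac38\le c\le\frac7{16},\\[2pt]
\frac23c & \frac9{25}<c\le\frac38,\\[2pt]
\frac1r & c_{r+1}<c\le c_r,\quad r=5,6,7,\dots
\end{cases}
\]
Equivalently, $\Phi_c=\min\{\frac1r,\frac23c\}$ for $c_{r+1}<c<c_r$ and $r\ge2$, while at the breakpoints $\Phi_{5/9}=\frac{10}{27}$ (the value from the right) and $\Phi_{c_r}=\frac1r$ for $r\ge4$ (the value from the left).
\end{theorem}

In particular (iii) and (iv) are not sharp, since $\frac23c<\frac12$ on $[\frac35,\frac34)$ and $\frac23c<\frac25$ on $[\frac59,\frac35)$.

\begin{theorem}\label{thm:comp}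
Let $r\ge2$. Every 2-edge-colored graph $G$ on $n$ vertices with $\delta(G)+1>c_{r+1}n$ has a monochromatic component with at least $n/r$ vertices. Both parameters are sharp. If $r^2\mid n$, there are 2-edge-colored graphs on $n$ vertices with $\delta(G)+1=c_rn$ whose monochromatic components all have exactly $n/r$ vertices. The same statement with $r+1$ in place of $r$ shows that the hypothesis cannot be weakened to $\delta(G)+1\ge c_{r+1}n$.
\end{theorem}

\subsection{Plan of the proof}

The upper bounds are constructions (Section~\ref{sec:upper}). For the lower bound, let $c>c_{r+1}$ and $\phi<\min\{\frac1r,\frac23c\}$, and suppose that $G$ has no monochromatic cycle of length close to $\phi n$. The regularity lemma replaces $G$ by a red and a blue graph on a bounded number $k$ of vertices, whose union has minimum degree about $ck$ and whose components have fractional matching number at most $\frac12\phi k$ (Section~\ref{sec:reg}). A small fractional matching number allows both small components and large components with small hubs. Because $c>\frac32\phi$, the second kind cannot occur, and every component has at most $\phi k<k/r$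 vertices (Section~\ref{sec:frac}). This contradicts Theorem~\ref{thm:comp}, which we prove in a weighted form in Section~\ref{sec:comp}. The regularity step loses a small multiple of $n$ in the degree, so this argument says nothing new at a breakpoint $c=c_r$. For $r\ge4$ a modified grid shows that nothing is gained there. For $c=\frac59$ we show in Section~\ref{sec:break} that $G$ is close to the $3\times3$ grid and then count degrees exactly. The tools taken from outside are the theorems of K\"onig, Menger and Ore and Szemer\'edi's regularity lemma, each recalled where it is used; facts (i)--(iv) play no part in the proof of Theorem~\ref{thm:main}.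

\section{Colorings without long cycles}\label{sec:upper}

To prove $\Phi_c\le\phi$ it suffices to find, for every $\phi'>\phi$, infinitely many $n$ and 2-edge-colored graphs of order $n$ with $\delta>cn$ and monochromatic circumference less than $\phi'n$: then no $\phi'>\phi$ belongs to the set whose supremum is $\Phi_c$.

\begin{proposition}\label{prop:grid}
\begin{enumerate}
\item[(a)] If $r\ge2$ and $c<c_r$, then $\Phi_c\le\frac1r$.
\item[(b)] If $r\ge4$ and $c\le c_r$, then $\Phi_c\le\frac1r$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The grid has $\delta=c_rn-1>cn$ for large $n$, and its monochromatic cycles lie in components of size $n/r$.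

(b) By (a) only $c=c_r$ remains. The grid misses the condition $\delta>c_rn$ by a constant, and we repair this with two new vertices: $u$, joined in red to all grid vertices, and $v$, joined in blue to all grid vertices; the edge $uv$ is red. Now $n=r^2m+2$, the vertices $u,v$ have degree $n-1$, and the grid vertices have degree $(2r-1)m+1$. This exceeds $c_rn=(2r-1)m+2c_r$ because $c_r\le c_4<\frac12$. Deleting $u$ from a red cycle leaves a connected subgraph of $R-u$, whose components are the rows and the single vertex $v$; so a red cycle has length at most $rm+1$. Deleting $v$ from a blue cycle leaves a connected subgraph of $B-v$, whose components are the columns and the single vertex $u$. Hence all monochromatic cycles have length at most $rm+1\le\frac nr+1$.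
\end{proof}

The hypothesis $r\ge4$ in (b) is used only for $c_r<\frac12$, that is, $r^2-4r+2>0$. For $r=3$ this fails, and Section~\ref{sec:break} shows that no other repair exists.

The next two propositions realize the pattern of Example~\ref{ex:hub} for all $\phi$ in suitable intervals. In the first we deform the example itself: for $\phi<\frac25$ the set $S$ grows and the two colors use different hubs inside it, and for $\phi>\frac25$ the sets $X$ and $Y$ overlap to leave room for $S$.

\begin{proposition}\label{prop:B}
If $\frac12\le c<\frac34$, then $\Phi_c\le\frac23c$.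
\end{proposition}

\begin{proof}
Let $\phi\in(\frac23c,\frac12)$ be rational, so $\phi>\frac13$, and let $n$ be such that $\frac12\phi n$ is an integer. On a vertex set $V$ of size $n$ choose sets $X,Y$ with $|X|=|Y|=\phi n$, put $S=V\setminus(X\cup Y)$, and choose $H_R,H_B\subseteq S$ with $|H_R|=|H_B|=\frac12\phi n$ and $H_R\cup H_B=S$, as follows.
\begin{itemize}
\item If $\phi\le\frac25$, let $X\cap Y=\emptyset$. Then $|S|=(1-2\phi)n$, and $\frac12\phi\le1-2\phi\le\phi$ because $\frac13\le\phi\le\frac25$. Order $S$ and let $H_R$ and $H_B$ be its first and its last $\frac12\phi n$ elements.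
\item If $\phi>\frac25$, let $|X\cap Y|=(\frac52\phi-1)n$, which is at most $\phi n$. Then $|X\cup Y|=(1-\frac12\phi)n$ and $|S|=\frac12\phi n$; let $H_R=H_B=S$.
\end{itemize}
Color red all pairs inside $X$, all pairs between $H_R$ and $Y\setminus X$, and all pairs inside $S$ that meet $H_R$. Color blue all pairs inside $Y$ that are not inside $X$, all pairs between $H_B$ and $X\setminus Y$, and all pairs inside $S\setminus H_R$. No pair receives both colors.

A red edge lies inside $X$, or lies inside $V\setminus X$ and meets $H_R$. A blue edge lies inside $Y$, or lies inside $V\setminus Y$ and meets $H_B$, because $S\setminus H_R\subseteq H_B$. By \eqref{eq:hub} every monochromatic cycle has length at most $\phi n$.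

We bound the closed neighborhood of each vertex, which has size $\deg+1$. For a vertex of $X\setminus Y$ it is $X\cup H_B$, and for a vertex of $Y\setminus X$ it is $Y\cup H_R$; both have size $\frac32\phi n$. Let $\phi\le\frac25$. For a vertex of $H_R$ it contains $S\cup Y$. For a vertex of $S\setminus H_R$ it contains $S\cup X$: the vertex is red to $H_R$, blue to the rest of $S$, and blue to $X$ since it lies in $H_B$. Both sets have size $(1-\phi)n\ge\frac32\phi n$. Let $\phi>\frac25$. For a vertex of $X\cap Y$ it is $X\cup Y$, of size $(1-\frac12\phi)n$, and for a vertex of $S$ it is $V\setminus(X\cap Y)$, of size $(2-\frac52\phi)n$; both are at least $\frac32\phi n$ because $\phi\le\frac12$. Hence $\delta\ge\frac32\phi n-1>cn$ for large $n$, and $\phi$ may be taken arbitrarily close to $\frac23c$.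
\end{proof}

For $c<\frac12$ we let red consist of $k$ cliques and let blue consist of hubs. The vertices left over by the cliques have no red edges, so they must lie in a blue hub $H_2$. We fill $H_2$ up to size $\frac12\phi n$ with vertices from the first clique. The other vertices of that clique gain nothing from those hub vertices, which are already red neighbors, so they get a second hub $H_1$ inside the second clique; see Figure~\ref{fig:C}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!30] (0,0) rectangle (1.2,0.6);
\fill[gray!30] (2.2,0) rectangle (3.4,0.6);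
\fill[gray!30] (4.4,1.2) rectangle (5.6,2.4);
\draw (0,0) rectangle (1.2,0.6);
\draw (2.2,0) rectangle (3.4,2.4);
\draw (4.4,0) rectangle (5.6,2.4);
\draw (6.6,0) rectangle (7.8,2.4);
\draw[dashed] (2.2,0.6) -- (3.4,0.6);
\draw[dashed] (4.4,1.2) -- (5.6,1.2);
\node at (0.6,0.3) {$W$};
\node at (2.8,0.3) {$T$};
\node at (2.8,1.6) {$Z_1$};
\node at (5,1.8) {$H_1$};
\node at (5,0.6) {$Z_2$};
\node at (7.2,1.2) {$Z_2$};
\node at (2.8,2.7) {$K_1$};
\node at (5,2.7) {$K_2$};
\node at (7.2,2.7) {$K_3$};
\draw[very thick] (3.4,1.8) -- (4.4,1.8);
\draw[very thick] (1.2,0.3) -- (2.2,0.3);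
\draw[very thick] (3.4,0.3) -- (4.4,0.3);
\draw[very thick] (0.8,0) to[bend right=25] (5,0);
\draw[very thick] (0.4,0) to[bend right=30] (7.4,0);
\draw[very thick] (2.8,0) to[bend right=25] (7,0);
\end{tikzpicture}
\caption{A coloring on $n$ vertices with minimum degree $\frac32\phi n-1$ and no monochromatic cycle longer than $\phi n$, for $\frac27<\phi\le\frac13$. The tall boxes $K_1,K_2,K_3$ are red cliques on $\phi n$ vertices and $W$ is the set of remaining vertices. A thick line means that all pairs between two sets are blue, and $W$ is a blue clique. Every blue edge meets one of the shaded hubs $H_1$ and $H_2=W\cup T$, each of size $\frac12\phi n$.}\label{fig:C}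
\end{figure}

\begin{proposition}\label{prop:C}
If $k\ge3$ and $\frac3{2k+1}\le c<\frac3{2k}$, then $\Phi_c\le\frac23c$.
\end{proposition}

\begin{proof}
Let $\phi\in(\frac23c,\frac1k]$ be rational, so $\phi>\frac2{2k+1}$, and let $\frac12\phi n$ be an integer. Take disjoint red cliques $K_1,\dots,K_k$ of size $\phi n$, with no other red edges, and let $W$ be the set of remaining vertices. Then $|W|=(1-k\phi)n$ lies between $0$ and $\frac12\phi n$. Choose $H_1\subset K_2$ with $|H_1|=\frac12\phi n$ and $T\subset K_1$ with $|T|=\frac12\phi n-|W|$, and put
\[
H_2=W\cup T,\qquad Z_1=K_1\setminus T,\qquad Z_2=(K_2\setminus H_1)\cup K_3\cup\dots\cup K_k .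
\]
Thus $|H_2|=\frac12\phi n$, $|Z_1|\ge\frac12\phi n$ and $|Z_2|=(k-\frac32)\phi n$. Color blue all pairs between $H_1$ and $Z_1$, all pairs between $H_2$ and $Z_2$, and all pairs inside $H_2$ that meet $W$. None of these pairs lies inside a clique $K_i$.

The sets $H_1\cup Z_1$ and $H_2\cup Z_2$ are disjoint, every blue edge lies inside one of them, and there it meets $H_1$ or $H_2$, respectively. By \eqref{eq:hub} all monochromatic cycles have length at most $\phi n$. The closed neighborhood of a vertex of $Z_1$ is $K_1\cup H_1$, and that of a vertex of $Z_2\cap K_i$ is $K_i\cup H_2$ with $i\ge2$; these have size $\frac32\phi n$. For a vertex of $H_1$ it is $K_2\cup Z_1$, of size at least $\frac32\phi n$. For a vertex of $T$ it contains $K_1\cup Z_2$, of size $(k-\frac12)\phi n$, and for a vertex of $W$ it is $H_2\cup Z_2$, of size $(k-1)\phi n\ge2\phi n$; here $k\ge3$ is used. So $\delta\ge\frac32\phi n-1>cn$ for large $n$.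
\end{proof}

\section{Large monochromatic components}\label{sec:comp}

For questions about components, all that matters is how the red and the blue components intersect. A \emph{weighting} is a finite matrix $x=(x_{ij})$ with nonnegative entries and total sum $1$ whose row sums $\rho_i=\sum_jx_{ij}$ and column sums $\kappa_j=\sum_ix_{ij}$ are all positive. A \emph{line} is a row or a column, and its \emph{weight} is its sum. A \emph{cell} is a position $(i,j)$ with $x_{ij}>0$, and
\[
N_{ij}=\rho_i+\kappa_j-x_{ij}
\]
is the weight of its \emph{cross}, the union of row $i$ and column $j$.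

Let $\Gamma_R,\Gamma_B$ be two graphs on a common set of $k$ vertices, not necessarily edge-disjoint, with components $\mathcal R_i$ and $\mathcal B_j$. Their \emph{component matrix} $x_{ij}=|\mathcal R_i\cap\mathcal B_j|/k$ is a weighting with $\rho_i=|\mathcal R_i|/k$ and $\kappa_j=|\mathcal B_j|/k$. A vertex of $\mathcal R_i\cap\mathcal B_j$ has its closed neighborhood in $\mathcal R_i\cup\mathcal B_j$, a set of size $N_{ij}k$. Hence
\begin{equation}\label{eq:cross}
N_{ij}\ge\frac{\delta(\Gamma_R\cup\Gamma_B)+1}{k}\qquad\text{for every cell $(i,j)$ of the component matrix.}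
\end{equation}

\begin{theorem}\label{thm:A}
Let $r\ge3$ and let $x$ be a weighting in which every line has weight less than $\frac1{r-1}$. Then some cell has $N_{ij}\le c_r$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:comp} from Theorem~\ref{thm:A}]
By \eqref{eq:cross} every cell of the component matrix of $R$ and $B$ has $N_{ij}>c_{r+1}$. By Theorem~\ref{thm:A} with $r+1\ge3$ in place of $r$, some line has weight at least $\frac1r$, that is, some monochromatic component has at least $n/r$ vertices. The graphs in the sharpness statement are the grids of Example~\ref{ex:grid}. The $r\times r$ grid satisfies the hypothesis because $c_r>c_{r+1}$, so $n/r$ cannot be raised; the $(r+1)\times(r+1)$ grid has $\delta+1=c_{r+1}n$ and components of size $\frac n{r+1}<\frac nr$.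
\end{proof}

The constant $c_r$ appears through an average. If $x$ is an $r\times r$ weighting in which all $r^2$ positions are cells, then
\begin{equation}\label{eq:avg}
\sum_{i,j}N_{ij}=r\sum_i\rho_i+r\sum_j\kappa_j-1=2r-1 ,
\end{equation}
so some cell has $N_{ij}\le c_r$. The uniform $r\times r$ matrix has all $N_{ij}=c_r$, so $c_r$ cannot be lowered. The uniform $(r-1)\times(r-1)$ matrix has lines of weight exactly $\frac1{r-1}$ and crosses of weight $c_{r-1}>c_r$, so the strict inequality in the hypothesis is needed. The difficulty is that a general weighting has any number of lines and any pattern of zeros. The first step restricts the pattern: heavy crosses forbid many independent cells, and light lines forbid covering the cells by few lines. K\"onig's theorem states that in a bipartite graph the maximum size of a matching equals the minimum size of a set of vertices meeting every edge (a \emph{vertex cover}).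

\begin{lemma}\label{lem:cover}
Let $r\ge3$ and let $x$ be a weighting in which every cell has $N_{ij}\ge c$. Suppose that every line has weight less than $c$, that $(r+1)c>2$, and that the weights of any $r-1$ or fewer lines sum to less than $1$. Then every line contains at least two cells, and there are a set $I$ of $a$ rows and a set $J$ of $b$ columns with $a+b=r$ such that every cell lies in a row of $I$ or a column of $J$, at least $a$ columns lie outside $J$, at least $b$ rows lie outside $I$, and $a\ne1\ne b$. If $b=0$, then $x$ has exactly $r$ rows and at least $r$ columns.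
\end{lemma}

\begin{proof}
Every line has a cell, since its weight is positive. If $(i,j)$ were the only cell of row $i$, then $N_{ij}=\kappa_j<c$; the same argument with $\rho_i$ applies to columns.

Let $H$ be the bipartite graph whose vertices are the rows and the columns and whose edges are the cells. Let $M$ be a matching of $H$, a set of cells no two of which share a line. A given position lies in the crosses of at most two cells of $M$, one in its row and one in its column, so $|M|c\le\sum_{(i,j)\in M}N_{ij}\le2$ and $|M|\le r$. By K\"onig's theorem $H$ has a vertex cover of size at most $r$. The lines of a cover contain all cells, so their weights sum to at least $1$, and a cover has at least $r$ lines. Hence there are a cover $I\cup J$ and a matching $M$, both of size $r$. The $r$ disjoint edges of $M$ each contain a vertex of the cover, so each contains exactly one and every cover vertex is used. Thus $M$ matches the rows of $I$ to $a$ columns outside $J$ and the columns of $J$ to $b$ rows outside $I$. A column outside $J$ has all its cells in rows of $I$; if $a=1$, such a column exists and has only one cell. So $a\ne1$, and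 $b\ne1$ by transposition. If $b=0$, a row outside $I$ would have no cell.
\end{proof}

\subsection{The case of three lines}

The method is visible already for $r=3$, where $a+b=3$ and $a\ne1\ne b$ force $a=3$ or $b=3$. We first work under the stronger assumption that lines have weight at most $\frac25$. We allow crosses slightly lighter than $\frac59$, because this form is needed in Section~\ref{sec:break}.

\begin{lemma}\label{lem:stab}
Let $0<\gamma\le10^{-3}$ and $c=\frac59-\gamma$. Let $x$ be a weighting in which every line has weight at most $\frac25$ and every cell has $N_{ij}\ge c$. Then $x$ has exactly three rows and three columns, and $\frac19-56\gamma\le x_{ij}\le\frac19+7\gamma$ for all $i,j$.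
\end{lemma}

\begin{proof}
Lemma~\ref{lem:cover} applies with $r=3$, since $\frac25<c$, $4c>2$ and $2\cdot\frac25<1$. After transposing if necessary, there are exactly three rows and at least three columns, and each row has weight at least $1-\frac45=\frac15$. We sum $N_{ij}\ge c$ over the cells of a column $j$. If it has three cells, then $1+3\kappa_j-\kappa_j\ge3c$, so
\begin{equation}\label{eq:full}
\kappa_j\ge\tfrac12(3c-1)=\tfrac13-\tfrac32\gamma .
\end{equation}
If it has two cells and misses row $i_0$, then $(1-\rho_{i_0})+2\kappa_j-\kappa_j\ge2c$, so
\begin{equation}\label{eq:miss}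
\kappa_j\ge2c-1+\rho_{i_0}\ge\tfrac19-2\gamma+\tfrac15>0.3 .
\end{equation}
Every column has weight greater than $\frac14$, so there are exactly three columns, and the situation is now symmetric in rows and columns. If $(i_0,j_0)$ is not a cell, then \eqref{eq:miss} and its transpose give $\kappa_{j_0}\ge2c-1+\rho_{i_0}$ and $\rho_{i_0}\ge2c-1+\kappa_{j_0}$, whose sum $0\ge2(2c-1)$ is false. So all nine positions are cells. By \eqref{eq:full} and its transpose all lines have weight at least $\frac13-\frac32\gamma$, hence at most $1-2(\frac13-\frac32\gamma)=\frac13+3\gamma$. Therefore $x_{ij}\le\rho_i+\kappa_j-c\le\frac19+7\gamma$ and $x_{ij}\ge1-8(\frac19+7\gamma)=\frac19-56\gamma$.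
\end{proof}

With \eqref{eq:avg}, this proves Theorem~\ref{thm:A} for $r=3$ when lines have weight at most $\frac25$. The bound $\frac25$ made every row heavy, and \eqref{eq:miss} shows why that matters: a column can be light only if it misses a light row. In general light rows exist, and the remedy is that a light row forces the columns that do meet it to be heavy.

\subsection{Proof of Theorem~\ref{thm:A}}

Suppose the theorem fails, and let $c>c_r$ be the minimum of $N_{ij}$ over the cells. Then $c<\frac2{r-1}\le1$. Also
\[
c_r-\frac1{r-1}=\frac{r^2-3r+1}{r^2(r-1)}>0,\qquad (r+1)c_r=2+\frac{r-1}{r^2}>2 ,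
\]
and $r-1$ or fewer lines have total weight less than $1$. So Lemma~\ref{lem:cover} gives $I,J,a,b$. Up to transposition, either $b=0$, or $a,b\ge2$.

\medskip\noindent\textbf{Case 1: $b=0$.} There are exactly $r$ rows and at least $r$ columns. A column with cells in all $r$ rows satisfies $1+(r-1)\kappa_j\ge rc$, as in \eqref{eq:full}. This suggests the reference values
\[
\kappa^*=\frac{rc-1}{r-1},\qquad\rho^*=c-\kappa^*=\frac{1-c}{r-1},
\]
and $\kappa^*>\frac1r$ because $rc_r-1=\frac{r-1}r$. Put $\alpha_i=\rho_i-\rho^*$ and $\beta_j=\kappa_j-\kappa^*$. It suffices to find $r$ columns with $\sum\beta_j\ge0$, for their total weight is then at least $r\kappa^*>1$.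

The condition $N_{ij}\ge c$ reads $x_{ij}\le\alpha_i+\beta_j$ for each cell, and $\sum_i\alpha_i=1-r\rho^*=\kappa^*$. Let $L_j$ be the set of rows with a cell in column $j$ and $n_j=|L_j|\ge2$. Summing over the cells of column $j$ gives $\sum_{i\in L_j}\alpha_i+n_j\beta_j\ge\kappa_j=\sum_i\alpha_i+\beta_j$, that is,
\begin{equation}\label{eq:col}
(n_j-1)\,\beta_j\ge\sum_{i\notin L_j}\alpha_i .
\end{equation}
If all $\alpha_i\ge0$, then all $\beta_j\ge0$ and any $r$ columns will do. Otherwise let $t=\max_i(-\alpha_i)>0$, attained in row $i_0$. By \eqref{eq:col} and $n_j\ge2$, every column has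
\begin{equation}\label{eq:light}
\beta_j\ge-\frac{r-n_j}{n_j-1}\,t\ge-(r-2)t ,
\end{equation}
while a column with a cell in row $i_0$ has $0<x_{i_0j}\le\beta_j-t$, so $\beta_j>t$.

We claim that row $i_0$ has at least $r-1$ cells. (For $r=3$ this is part of Lemma~\ref{lem:cover}.) The reason is that columns are light, so each cell of row $i_0$ is small. Let $m$ be the number of these cells and put $\mu=\frac1{r-1}-\kappa^*=\frac{2-rc}{r-1}$, so that $\beta_j<\mu$ for all $j$, and $t<\mu$. Summing over the cells of row $i_0$ gives $\rho^*-t=\rho_{i_0}\le\sum(\beta_j-t)<m(\mu-t)$. If $m\le r-2$, then $\rho^*<(r-2)\mu-(r-3)t\le(r-2)\mu$, that is, $1-c<(r-2)(2-rc)$, or $(r^2-2r-1)c<2r-5$. But $r^2-2r-1>0$ and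
\[
(r^2-2r-1)\,c_r=\frac{2r^3-5r^2+1}{r^2}>2r-5 ,
\]
a contradiction, which proves the claim.

Take $r-1$ columns with a cell in row $i_0$ and one further column. By \eqref{eq:light} their $\beta_j$ sum to more than $(r-1)t-(r-2)t>0$. This finishes Case 1, and with it the proof for $r=3$.

\medskip\noindent\textbf{Case 2: $a,b\ge2$}, so $r\ge4$. We measure weight in units of $\frac1{r-1}$ and record by how much each line falls short of $1$:
\[
y_{ij}=(r-1)x_{ij},\qquad d_i=1-(r-1)\rho_i>0,\qquad e_j=1-(r-1)\kappa_j>0 .
\]
Put
\[
\theta=2-(r-1)c_r=\frac{3r-1}{r^2},\qquad1-\theta=\frac{r^2-3r+1}{r^2}\in(0,1).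
\]
For a cell, $N_{ij}>c_r$ becomes $(1-d_i)+(1-e_j)-y_{ij}>(r-1)c_r$, so
\begin{equation}\label{eq:cell}
0<y_{ij}<\theta-d_i-e_j .
\end{equation}
Since every line has a cell, all $d_i$ and $e_j$ lie in $(0,\theta)$. Let $p=\sum_{i\in I}d_i$ and $q=\sum_{j\in J}e_j$. The $r$ lines of $I\cup J$ carry the total weight $r-1$, so $(a-p)+(b-q)\ge r-1$ and
\begin{equation}\label{eq:pq}
p,q\ge0,\qquad p+q\le1 .
\end{equation}
We bound the deficits of the columns outside $J$ from both sides. They are many and share little weight, so their deficits are large. On the other hand such a column has at most $a$ cells, and by \eqref{eq:cell} a deficit $e_j$ shrinks each of them by $e_j$ while it shrinks the column by $e_j$ only once; so the deficits are small.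

\emph{Lower bound.} The columns outside $J$ have total weight $\sum_{j\notin J}(1-e_j)=(r-1)-(b-q)=a-1+q$, and all terms are positive. Fix a set $C$ of $a$ columns outside $J$. Then $\sum_{j\in C}(1-e_j)\le a-1+q$, so
\begin{equation}\label{eq:lowe}
\sum_{j\in C}e_j\ge1-q .
\end{equation}

\emph{Upper bound.} Let $j\notin J$ and $e=e_j$. All cells of column $j$ lie in rows of $I$, but we do not know in which, so we use \eqref{eq:cell} in the form $y_{ij}\le(\theta-d_i-e)^+$, where $z^+=\max\{z,0\}$; this holds for every $i$. Summing over $I$ gives $F(e)\ge1$ for
\[
F(z)=z+\sum_{i\in I}(\theta-d_i-z)^+ .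
\]
The function $F$ is convex, $F(0)=a\theta-p=:P$ and $F(\theta)=\theta$. So $F$ lies below its chord on $[0,\theta]$, and $1\le(1-\frac e\theta)P+e$. Since $0<e<\theta<1$, this gives $P\ge\frac{1-e}{1-e/\theta}>1>\theta$. Solving the chord inequality for $e$,
\[
e\le\frac{\theta(P-1)}{P-\theta}=\theta-\frac{\theta(1-\theta)}{\lambda-p},\qquad\lambda=(a-1)\theta>p .
\]
From $(\lambda-p)(\lambda+p)\le\lambda^2$ we get $\frac1{\lambda-p}\ge\frac1\lambda+\frac p{\lambda^2}$, hence
\[
e_j\le\theta-\frac{1-\theta}{a-1}-\frac{(1-\theta)\,p}{(a-1)^2\theta}.
\]

\emph{Comparison.} Put $\sigma_s=\frac{s(1-\theta)}{(s-1)^2\theta}$ for $s\ge2$. Summing the last bound over $C$ and using \eqref{eq:lowe} gives the first of the following inequalities; the second is the first applied to the transposed matrix, which exchanges $a$ with $b$ and $p$ with $q$: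
\[
1-q\le a\theta-(1-\theta)\Bigl(1+\frac1{a-1}\Bigr)-\sigma_ap,\qquad
1-p\le b\theta-(1-\theta)\Bigl(1+\frac1{b-1}\Bigr)-\sigma_bq .
\]
As $(a-1)+(b-1)=r-2$, we have $\frac1{a-1}+\frac1{b-1}\ge\frac4{r-2}$, and $2+\frac4{r-2}=\frac{2r}{r-2}$. Adding,
\begin{align*}
2-(1-\sigma_a)p-(1-\sigma_b)q&\le r\theta-\frac{2r(1-\theta)}{r-2}=\frac{(3r-1)(r-2)-2(r^2-3r+1)}{r(r-2)}\\
&=\frac{r^2-r}{r(r-2)}=1+\frac1{r-2}.
\end{align*}
The left side is an affine function of $(p,q)$, so on the triangle \eqref{eq:pq} it is at least its smallest value at a corner, $\min\{2,1+\sigma_a,1+\sigma_b\}$. Now $2>1+\frac1{r-2}$ since $r\ge4$. For $s\in\{a,b\}$ we have $2\le s\le r-2$, and $\frac s{(s-1)^2}=\frac1{s-1}+\frac1{(s-1)^2}$ decreases in $s$, so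
\[
\sigma_s\ge\frac{(r-2)(r^2-3r+1)}{(r-3)^2(3r-1)}>\frac1{r-2}.
\]
The last inequality is $(r-2)^2(r^2-3r+1)>(r-3)^2(3r-1)$. It reads $20>11$ for $r=4$ and $99>56$ for $r=5$, and for $r\ge6$ it holds because $r^2-3r+1\ge3r-1$. This contradiction completes the proof of Theorem~\ref{thm:A}. \qed

\section{Fractional covers and the constant $\frac23$}\label{sec:frac}

A \emph{fractional matching} of a graph $Q$ is a function $f\colon E(Q)\to[0,1]$ with $\sum_{e\ni p}f(e)\le1$ for each vertex $p$; a \emph{fractional cover} is a function $w\colon V(Q)\to[0,1]$ with $w(p)+w(q)\ge1$ for each edge $pq$. The \emph{weight} of $f$ or $w$ is the sum of its values. Let $\nu^*(Q)$ be the maximum weight of a fractional matching and $\tau^*(Q)$ the minimum weight of a fractional cover. Then $\nu^*\le\tau^*$, because $\sum f(pq)\le\sum f(pq)\bigl(w(p)+w(q)\bigr)\le\sum w(p)$.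

A fractional cover describes both obstructions at once: the constant $\frac12$ is a cover of weight half the order of $Q$, and the indicator function of a hub $H$ is a cover of weight $|H|$. We need fractional rather than ordinary matchings because $Q$ need not be bipartite; for a triangle the matching number is $1$ and the cover number is $2$, whereas $\nu^*=\tau^*=\frac32$. Duality is restored by the \emph{bipartite double cover} $D(Q)$, the bipartite graph with vertices $p',p''$ for $p\in V(Q)$ and edges $p'q''$, $q'p''$ for $pq\in E(Q)$.

\begin{lemma}\label{lem:half}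
For every graph $Q$ we have $\nu^*(Q)=\tau^*(Q)$, there is a fractional cover of minimum weight with values in $\{0,\frac12,1\}$, and $D(Q)$ has a matching with $2\nu^*(Q)$ edges.
\end{lemma}

\begin{proof}
By K\"onig's theorem $D(Q)$ has a matching $M$ and a vertex cover $T$ of the same size $t$. Put $f(pq)=\frac12|M\cap\{p'q'',q'p''\}|$. The sum of $f$ over the edges at $p$ is half the number of edges of $M$ at $p'$ or $p''$, hence at most $1$, and $f$ has weight $\frac t2$. Put $w(p)=\frac12|T\cap\{p',p''\}|$. For $pq\in E(Q)$ the disjoint edges $p'q''$ and $q'p''$ both meet $T$, so $w(p)+w(q)\ge1$, and $w$ has weight $\frac t2$. Hence $\frac t2\le\nu^*\le\tau^*\le\frac t2$.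
\end{proof}

In such a cover the vertices of value $1$ act as a hub and the vertices of value $0$ hang on it. A component is larger than twice its cover only if it has more zeros than ones. A zero has few neighbors in its color, so under a degree condition it must be a one in the other color, and there are not enough ones to go around.

\begin{lemma}\label{lem:small}
Let $\Gamma_R,\Gamma_B$ be graphs on a common set of $k$ vertices with $\delta(\Gamma_R\cup\Gamma_B)\ge c'k$, and suppose that $\nu^*(Q)\le\frac12\phi k$ for every component $Q$ of $\Gamma_R$ and of $\Gamma_B$. If $c'>\frac32\phi>0$, then every component of $\Gamma_R$ and of $\Gamma_B$ has at most $\phi k$ vertices.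
\end{lemma}

\begin{proof}
For each component $Q$ fix a cover as in Lemma~\ref{lem:half}, and let $a_Q,h_Q,z_Q$ be the numbers of vertices of value $1,\frac12,0$. Then $2a_Q+h_Q=2\nu^*(Q)\le\phi k$. Also $z_Q\ge a_Q$, since otherwise the constant $\frac12$ would be a cover of weight $\frac12(a_Q+h_Q+z_Q)<a_Q+\frac12h_Q$.

Every vertex now has a red value and a blue value. The neighbors in $Q$ of a vertex of value $0$ have value $1$, so there are at most $a_Q\le\frac12\phi k$ of them. The neighbors in $Q$ of a vertex of value at most $\frac12$ have value at least $\frac12$, so there are at most $a_Q+h_Q\le\phi k$ of them. A vertex with value $0$ in one color and at most $\frac12$ in the other would have degree at most $\frac32\phi k<c'k$ in $\Gamma_R\cup\Gamma_B$. Hence a vertex of red value $0$ has blue value $1$, and a vertex of blue value $0$ has red value $1$. Let $Z_R,O_R,Z_B,O_B$ be the total numbers of zeros and ones in each color. Then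
\[
O_R\le Z_R\le O_B\le Z_B\le O_R ,
\]
so equality holds throughout. As $z_Q\ge a_Q$ for each $Q$, this forces $z_Q=a_Q$, and $|V(Q)|=a_Q+h_Q+z_Q=2a_Q+h_Q\le\phi k$.
\end{proof}

The constant $\frac32$ cannot be lowered. In Example~\ref{ex:hub} every monochromatic component has a fractional cover of weight $\frac15n=\frac12\phi n$ with $\phi=\frac25$, the minimum degree is $\frac32\phi n-1$, and there are components with $\frac35n>\phi n$ vertices.

\section{From cycles to fractional matchings}\label{sec:reg}

We now show that the absence of long monochromatic cycles produces the hypothesis of Lemma~\ref{lem:small}. For disjoint vertex sets $X,Y$ in a graph $F$ let $e_F(X,Y)$ be the number of edges between them and $e_F(X,Y)/(|X||Y|)$ their \emph{density}. The first lemma turns a matching in a connected auxiliary graph into one long cycle. Each matching edge supplies a path through almost all vertices of its two sets, and short links along the auxiliary graph join the paths. To keep the links disjoint from the paths we set aside a reservoir in each set beforehand.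

\begin{lemma}\label{lem:cycle}
Let $0<d'<1$, $0<\beta<\frac14$, $0<\eta\le\frac14d'\beta$, and let $k,M$ be positive integers with $\eta M\ge k^2$. Let $U_1,\dots,U_k$ be disjoint sets of $M$ vertices of a graph $F$, and let $\Lambda$ be a connected graph on $\{1,\dots,k\}$ such that for each $ij\in E(\Lambda)$
\begin{equation}\label{eq:dense}
e_F(X,Y)\ge d'|X||Y|\quad\text{whenever }X\subseteq U_i,\ Y\subseteq U_j,\ |X|,|Y|\ge\eta M .
\end{equation}
If $\Lambda$ has a matching with $t\ge1$ edges, then $F$ has a cycle of length at least $2t(1-2\beta)M$.
\end{lemma}

\begin{proof}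
Note that $k\ge2$, so $\eta M\ge4$, and that $\beta\ge d'\beta\ge4\eta$. Choose reservoirs $U_i^0\subset U_i$ with $|U_i^0|=\lceil\beta M\rceil$. Let $a_sb_s$ $(1\le s\le t)$ be the matching edges and fix $s$. Call a vertex of $U_{a_s}$ \emph{poor} if it has fewer than $d'|U_{b_s}^0|$ neighbors in $U_{b_s}^0$, and a vertex of $U_{b_s}$ poor if it has fewer than $d'|U_{a_s}^0|$ neighbors in $U_{a_s}^0$. By \eqref{eq:dense}, applied to the set of poor vertices and the opposite reservoir, each of the two sets has fewer than $\eta M$ poor vertices. So there are sets $A\subseteq U_{a_s}\setminus U_{a_s}^0$ and $A'\subseteq U_{b_s}\setminus U_{b_s}^0$ without poor vertices and of equal size $L\ge(1-\beta-\eta)M-1$.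

\emph{A long path.} Run depth-first search on the bipartite graph formed by the edges of $F$ between $A$ and $A'$. It maintains a partition of $A\cup A'$ into a set $\mathcal S$, a sequence $\mathcal Q$ and a set $\mathcal T$, starting with $\mathcal T=A\cup A'$ and ending with $\mathcal S=A\cup A'$. In each step, if $\mathcal Q$ is empty, a vertex of $\mathcal T$ is moved to $\mathcal Q$; otherwise, if the last vertex of $\mathcal Q$ has a neighbor in $\mathcal T$, that neighbor is appended to $\mathcal Q$, and if not, the last vertex is moved to $\mathcal S$. At all times $\mathcal Q$ is a path. There is never an edge between $\mathcal S$ and $\mathcal T$, since a vertex enters $\mathcal S$ with no neighbor in $\mathcal T$ and $\mathcal T$ only shrinks. Each step raises $|\mathcal S|-|\mathcal T|$ by $1$, from $-2L$ to $2L$, so at some moment $|\mathcal S|=|\mathcal T|$. At that moment let $s_1=|\mathcal S\cap A|$, $s_2=|\mathcal S\cap A'|$, $t_1=|\mathcal T\cap A|$, $t_2=|\mathcal T\cap A'|$. Then $s_1+s_2-t_1-t_2=0$. The path $\mathcal Q$ alternates between $A$ and $A'$ and $|A|=|A'|$, so $(s_1+t_1)-(s_2+t_2)\in\{-1,0,1\}$. Adding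 gives $2(s_1-t_2)\in\{-1,0,1\}$, so $s_1=t_2$, and then $s_2=t_1$. There is no edge between $\mathcal S\cap A$ and $\mathcal T\cap A'$, which have equal size, so by \eqref{eq:dense} this size is less than $\eta M$; the same holds for $\mathcal S\cap A'$ and $\mathcal T\cap A$. Hence $\mathcal Q$ has at least $2L-4\eta M$ vertices. Deleting at most one end vertex, we obtain a path $P_s$ from some $x_s\in U_{a_s}$ to some $y_s\in U_{b_s}$ with at least $2(1-\beta-3\eta)M-3\ge2(1-2\beta)M$ vertices; the last step uses $2(\beta-3\eta)M\ge2\eta M\ge3$. The paths $P_1,\dots,P_t$ are disjoint and avoid all reservoirs.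

\emph{Links.} For $s=1,\dots,t$ in turn, with indices modulo $t$, we join $y_s$ to $x_{s+1}$ by a path whose inner vertices are reservoir vertices not used in earlier links. The vertex $y_s$ has many neighbors in $U^0_{a_s}$ and $x_{s+1}$ has many in $U^0_{b_{s+1}}$. We have $a_s\ne b_{s+1}$, also for $t=1$, so $\Lambda$ contains a path $a_s=g_0,g_1,\dots,g_l=b_{s+1}$ with $1\le l\le k-1$. The link will use one vertex from each $U^0_{g_h}$, so all links together use at most $k^2\le\eta M$ vertices. Let $Y_0$ be the set of unused neighbors of $y_s$ in $U_{g_0}^0$; then $|Y_0|\ge d'\beta M-k^2\ge\eta M$. Given $Y_h$ with $|Y_h|\ge\eta M$, let $Y_{h+1}$ be the set of unused vertices of $U^0_{g_{h+1}}$ with a neighbor in $Y_h$. By \eqref{eq:dense} fewer than $\eta M$ unused vertices of $U^0_{g_{h+1}}$ lie outside $Y_{h+1}$, so $|Y_{h+1}|\ge\beta M-k^2-\eta M\ge\eta M$. The vertex $x_{s+1}$ has at least $d'\beta M-k^2\ge\eta M$ unused neighbors in $U^0_{g_l}$, so one of them lies in $Y_l$. Tracing back through $Y_{l-1},\dots,Y_0$ gives the link; its vertices are distinct because the $g_h$ are. The paths and the links form the required cycle.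
\end{proof}

A pair $(U,W)$ of disjoint vertex sets is \emph{$\varepsilon$-regular} in a graph if the density of $(X,Y)$ differs from that of $(U,W)$ by at most $\varepsilon$ whenever $X\subseteq U$, $Y\subseteq W$, $|X|\ge\varepsilon|U|$, $|Y|\ge\varepsilon|W|$. We use Szemer\'edi's regularity lemma for two graphs on one vertex set: for every $\varepsilon>0$ there is $K$ such that, for all large $n$ and any two graphs on a common set of $n$ vertices, this set has a partition into an exceptional set of size at most $\varepsilon n$ and $k_1$ classes of equal size, $1/\varepsilon\le k_1\le K$, such that all but at most $\varepsilon k_1^2$ pairs of classes are $\varepsilon$-regular in both graphs.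

\begin{lemma}\label{lem:reduce}
Let $c\in(0,1)$, $0<\phi_0<\phi$ and $\gamma>0$. For all large $n$ the following holds. If $G$ is a 2-edge-colored graph of order $n$ with $\delta(G)>cn$ and no monochromatic cycle of length at least $\phi_0n$, then there are disjoint vertex sets $V_1,\dots,V_k$ of equal size $m$ with $km\ge(1-\gamma)n$ and graphs $\Gamma_R,\Gamma_B$ on $\{1,\dots,k\}$ such that
\begin{enumerate}
\item[(a)] $\delta(\Gamma_R\cup\Gamma_B)\ge(c-\gamma)k$;
\item[(b)] $\nu^*(Q)\le\frac12\phi k$ for every component $Q$ of $\Gamma_R$ and of $\Gamma_B$;
\item[(c)] at most $\gamma n^2$ red edges of $G$ join sets $V_p,V_q$ with $p\ne q$, $pq\notin E(\Gamma_R)$, and at most $\gamma n^2$ blue edges join sets $V_p,V_q$ with $p\ne q$, $pq\notin E(\Gamma_B)$.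
\end{enumerate}
\end{lemma}

\begin{proof}
Decreasing $\gamma$ strengthens the conclusion, so assume $\gamma<c$. Choose $\beta\in(0,\frac14)$ with $(1-2\beta)\phi>\phi_0$, put $d=\gamma/4$, and choose $\varepsilon>0$ with
\[
24\varepsilon\le d\beta,\qquad2\varepsilon+3\sqrt\varepsilon\le\gamma/2,\qquad(1-2\beta)(1-\varepsilon-2\sqrt\varepsilon)\phi>\phi_0 .
\]
Apply the regularity lemma to $R$ and $B$, and let $m$ be the class size, so $k_1m\le n$. Call a pair of classes \emph{regular} if it is $\varepsilon$-regular in both colors. A bound on minimum degree needs few irregular pairs at every class, so we discard the classes that lie in more than $\sqrt\varepsilon k_1$ irregular pairs. There are at most $2\varepsilon k_1^2/(\sqrt\varepsilon k_1)=2\sqrt\varepsilon k_1$ of them. Let $V_1,\dots,V_k$ remain. They miss at most $(\varepsilon+2\sqrt\varepsilon)n\le\gamma n$ vertices. Let $pq$ be an edge of $\Gamma_R$ (of $\Gamma_B$) if $(V_p,V_q)$ is regular with red (blue) density at least $d$.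

(c) Irregular pairs carry at most $\varepsilon k_1^2m^2\le\varepsilon n^2$ edges, regular pairs of red density below $d$ carry at most $dn^2$ red edges, and $\varepsilon+d\le\gamma$. The count for blue is the same.

(a) Fix $p$, let $\deg(p)$ be its degree in $\Gamma_R\cup\Gamma_B$, and sum the degrees in $G$ over $V_p$. We sort the edges by their other end: in $V_p$, outside $\bigcup_qV_q$, in a class irregular with $V_p$, in a class regular with $V_p$ with both densities below $d$, or in a class adjacent to $p$ in $\Gamma_R\cup\Gamma_B$. This gives
\[
m\,cn\le m^2+m(\varepsilon+2\sqrt\varepsilon)n+\sqrt\varepsilon k_1m^2+2dmn+\deg(p)\,m^2 .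
\]
Divide by $m^2$ and use $1\le\varepsilon k_1$ and $k\le k_1\le n/m$ to get $\deg(p)\ge(c-2\varepsilon-3\sqrt\varepsilon-2d)\frac nm\ge(c-\gamma)k$.

(b) Suppose that a component $Q$ of $\Gamma_R$, say, has $2\nu^*(Q)>\phi k$; in particular it has an edge. To turn the fractional matching into a matching we halve the classes. For $p\in V(Q)$ choose disjoint $V_p',V_p''\subset V_p$ of size $M=\lfloor m/2\rfloor$, and let $\Lambda$ be the graph on the vertices $p',p''$ in which each edge $pq$ of $Q$ is replaced by the four edges between $\{p',p''\}$ and $\{q',q''\}$. Since $Q$ is connected and has no isolated vertex, $\Lambda$ is connected. We apply Lemma~\ref{lem:cycle} with $F=R$, $d'=d/2$ and $\eta=3\varepsilon\le\frac14d'\beta$. For $m\ge2$ we have $3M\ge m$, so sets of size at least $\eta M$ have size at least $\varepsilon m$, and regularity gives them red density at least $d-\varepsilon\ge d'$; this is \eqref{eq:dense}. The graph $\Lambda$ has at most $2K$ vertices and $m\ge(1-\varepsilon)n/K$, so $\eta M\ge(2K)^2$ for large $n$. Since $\Lambda\supseteq D(Q)$, Lemma~\ref{lem:half} gives a matching of $\Lambda$ with $t=2\nu^*(Q)>\phi k$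 edges. So there is a red cycle of length at least
\[
2t(1-2\beta)M\ge\phi k(1-2\beta)(m-1)\ge(1-2\beta)\phi\bigl((1-\varepsilon-2\sqrt\varepsilon)n-K\bigr)\ge\phi_0n
\]
for large $n$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:matrix}
In Lemma~\ref{lem:reduce}, suppose also that $c-\gamma>\frac32\phi$. Then in the component matrix of $\Gamma_R,\Gamma_B$ every line has weight at most $\phi$ and every cell has $N_{ij}\ge c-\gamma$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:small} with $c'=c-\gamma$, and \eqref{eq:cross}.
\end{proof}

\begin{proposition}\label{prop:lower}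
If $r\ge2$ and $c_{r+1}<c<1$, then $\Phi_c\ge\min\{\frac1r,\frac23c\}$.
\end{proposition}

\begin{proof}
Let $0<\phi_0<\phi<\min\{\frac1r,\frac23c\}$ and choose $\gamma>0$ with $c-\gamma>\max\{c_{r+1},\frac32\phi\}$. Suppose that $n$ is large and $G$ is a 2-edge-colored graph of order $n$ with $\delta(G)>cn$ and no monochromatic cycle of length at least $\phi_0n$. Corollary~\ref{cor:matrix} gives a weighting whose lines have weight less than $\frac1r$ and whose cells all have $N_{ij}>c_{r+1}$. This contradicts Theorem~\ref{thm:A} with $r+1$ in place of $r$. Hence $\Phi_c\ge\phi_0$ for every such $\phi_0$.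
\end{proof}

\section{The breakpoint $c=\frac59$}\label{sec:break}

At $c=\frac59$ the reduced graphs only have crosses of weight at least $\frac59-\gamma$, which the uniform $3\times3$ matrix allows. By Lemma~\ref{lem:stab} nothing else is allowed, so $G$ is close to the $3\times3$ grid. The grid itself has $\delta=\frac59n-1$, so we must beat an additive constant, and approximate structure is not enough. We make the structure exact: almost all of each row is Hamilton-connected in red, so two rows cannot be joined by two disjoint red paths, and a set $S$ of at most six vertices separates all rows in red and all columns in blue. Outside $S$ the average \eqref{eq:avg} applies, and it remains to bound what $S$ can add to the degrees.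

A graph is \emph{Hamilton-connected} if any two distinct vertices are the ends of a path through all vertices. Ore's theorem (1963) states that a graph of order $N\ge3$ in which any two nonadjacent vertices have degree sum at least $N+1$ is Hamilton-connected. For disjoint vertex sets $X,X'$, an \emph{$X$--$X'$ path} has one end in $X$, the other in $X'$, and no inner vertex in $X\cup X'$. Every path from $X$ to $X'$ contains one, namely the segment from its last vertex in $X$ to the next vertex in $X'$. We use Menger's theorem in this form: if there are no two vertex-disjoint $X$--$X'$ paths, then some set of at most one vertex meets every $X$--$X'$ path.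

\begin{proposition}\label{prop:break}
$\Phi_{5/9}\ge\frac{10}{27}$.
\end{proposition}

\begin{proof}
Let $0<\phi_0<\phi<\frac{10}{27}$ and choose $0<\gamma\le10^{-8}$ with $\frac59-\gamma>\frac32\phi$. Put $\xi=\sqrt\gamma\le10^{-4}$, so that $181\gamma\le\xi$. Suppose that $n$ is large and $G$ is a 2-edge-colored graph of order $n$ with vertex set $V$, $\delta(G)>\frac59n$, and no monochromatic cycle of length at least $\phi_0n$.

\emph{Step 1: an approximate grid.} Take $V_1,\dots,V_k,\Gamma_R,\Gamma_B$ from Lemma~\ref{lem:reduce}. Since $\phi<\frac25$, Corollary~\ref{cor:matrix} and Lemma~\ref{lem:stab} show that $\Gamma_R$ and $\Gamma_B$ have three components each, $\mathcal R_i$ and $\mathcal B_j$, with component matrix entries in $[\frac19-56\gamma,\frac19+7\gamma]$. Let $V_{ij}$ be the union of the sets $V_p$ with $p\in\mathcal R_i\cap\mathcal B_j$. Since $|V_{ij}|=x_{ij}km$ and $(1-\gamma)n\le km\le n$, we get $\bigl||V_{ij}|-\frac n9\bigr|\le60\gamma n$, and at most $\gamma n$ vertices lie outside $V^*=\bigcup_{i,j}V_{ij}$. Call $\bigcup_jV_{ij}$ row $i$ and $\bigcup_iV_{ij}$ column $j$. By Lemma~\ref{lem:reduce}(c), at most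 $\gamma n^2$ red edges join different rows and at most $\gamma n^2$ blue edges join different columns; call these edges \emph{stray}.

\emph{Step 2: good vertices.} The stray edges have at most $4\gamma n^2$ ends in total, so at most $4\xi n$ vertices lie on more than $\xi n$ stray edges. Call the other vertices of $V^*$ \emph{good}; at most $4\xi n+\gamma n\le5\xi n$ vertices of $G$ are not good. Let $v\in V_{ij}$ be good. An edge from $v$ into $V^*$ that is not stray goes to $V_{ij}$, or is red to the rest of row $i$, or is blue to the rest of column $j$. So the number of red edges from $v$ to the rest of row $i$ is at least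
\[
\tfrac59n-\gamma n-\xi n-(\tfrac19+60\gamma)n-2(\tfrac19+60\gamma)n=\tfrac29n-\xi n-181\gamma n\ge\tfrac29n-2\xi n ,
\]
and the same bound holds for blue edges to the rest of column $j$. Let $V_{ij}'$ be the set of good vertices of $V_{ij}$, and $X_i=\bigcup_jV_{ij}'$, $Y_j=\bigcup_iV_{ij}'$. Then
\[
\tfrac n3-6\xi n\le|X_i|,|Y_j|\le\tfrac n3+\xi n .
\]
For any set $T$ of at most $6$ vertices, the red graph on $X_i\setminus T$ has minimum degree at least $\frac29n-2\xi n-5\xi n-6$, which exceeds $\frac12(|X_i|+1)$ because $\frac29-\frac16=\frac1{18}>8\xi$. By Ore's theorem,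
\begin{equation}\label{eq:ham}
\text{$R$ on $X_i\setminus T$ and $B$ on $Y_j\setminus T$ are Hamilton-connected whenever $|T|\le6$.}
\end{equation}

\emph{Step 3: an exact grid outside six vertices.} Let $i\ne i'$. If there were two disjoint red $X_i$--$X_{i'}$ paths, we could join their ends by red Hamilton paths of $X_i$ and of $X_{i'}$ and obtain a red cycle of length at least $\frac23n-12\xi n>\frac{10}{27}n$. So by Menger's theorem a set of at most one vertex meets all red paths from $X_i$ to $X_{i'}$. Let $S$ consist of these vertices for the three pairs of rows and of the corresponding vertices for the three pairs $Y_j,Y_{j'}$ in blue; $|S|\le6$. By \eqref{eq:ham} each $X_i\setminus S$ is connected in red, so these three sets lie in three different components $R_1,R_2,R_3$ of $R-S$. In the same way the sets $Y_j\setminus S$ lie in three different components $B_1,B_2,B_3$ of $B-S$.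

We claim that $R_1,R_2,R_3$ partition $V\setminus S$. Let $w\in V\setminus S$ lie outside them. Every good vertex outside $S$ lies in some $R_i$, so the component of $w$ in $R-S$ has no good vertex, and $w$ has at most $5\xi n$ red neighbors outside $S$. The component of $w$ in $B-S$ contains good vertices from at most one $Y_j$, so it has at most $\frac n3+\xi n+5\xi n$ vertices. Hence $\deg w\le\frac n3+11\xi n+6<\frac59n$, which is false. The same argument with the colors exchanged shows that $B_1,B_2,B_3$ partition $V\setminus S$.

\emph{Step 4: nine test vertices.} We want one vertex in each $R_i\cap B_j$ that avoids accidental edges to $S$. For $s\in S$ call $(s,i)$ \emph{red-heavy} if $s$ has at least two red neighbors in $X_i\setminus S$, and $(s,j)$ \emph{blue-heavy} if $s$ has at least two blue neighbors in $Y_j\setminus S$. Choose $v_{ij}\in V_{ij}'\setminus S$ that is not a red neighbor of any $s$ with $(s,i)$ not red-heavy and not a blue neighbor of any $s$ with $(s,j)$ not blue-heavy. This excludes at most $2|S|\le12$ vertices, and $|V'_{ij}|\ge\frac n9-6\xi n$. The neighbors of $v_{ij}$ outside $S$ lie in $R_i\cup B_j$,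 so
\[
\deg v_{ij}\le|R_i|+|B_j|-|R_i\cap B_j|-1+\bigl|\{s\in S:(s,i)\text{ red-heavy or }(s,j)\text{ blue-heavy}\}\bigr| .
\]
Let $a_s$ be the number of $i$ with $(s,i)$ red-heavy and $b_s$ the number of $j$ with $(s,j)$ blue-heavy. A vertex $s$ is counted for all but $(3-a_s)(3-b_s)$ of the nine pairs $(i,j)$. By Step 3 the sums of $|R_i|$, $|B_j|$ and $|R_i\cap B_j|$ over the nine pairs are $3(n-|S|)$, $3(n-|S|)$ and $n-|S|$. Hence
\begin{equation}\label{eq:nine}
\sum_{i,j}\deg v_{ij}\le5(n-|S|)-9+\sum_{s\in S}\bigl(9-(3-a_s)(3-b_s)\bigr).
\end{equation}
A vertex with $a_s,b_s\le1$ contributes at most $5$ to the last sum, no more than it removes from the first term. So only vertices that are heavy to several rows or several columns can help, and these are limited by the absence of long cycles.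

\emph{Step 5: the heavy pairs form forests.} Consider the bipartite graph between $S$ and $\{1,2,3\}$ whose edges are the red-heavy pairs. Suppose it has a cycle. The cycle passes through at least two indices $i$, each between two vertices $s\ne s'$ of $S$. Since $s$ and $s'$ each have two red neighbors in $X_i\setminus S$, we can choose distinct ones and join them by a red Hamilton path of $X_i\setminus S$, by \eqref{eq:ham}. Doing this for each index on the cycle gives a red cycle of length at least $2(\frac n3-6\xi n-6)>\frac{10}{27}n$, which is impossible. So the graph is a forest, and its subgraph on $\{s:a_s\ge1\}\cup\{1,2,3\}$ has fewer edges than vertices: $\sum_{s:a_s\ge1}a_s\le|\{s:a_s\ge1\}|+2$. With $\alpha_s=\max\{a_s,1\}-1$ this says $\sum_s\alpha_s\le2$. The same argument in blue gives $\sum_s\beta_s\le2$ for $\beta_s=\max\{b_s,1\}-1$. Since $3-a_s\ge2-\alpha_s\ge0$ and $3-b_s\ge2-\beta_s\ge0$,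
\[
9-(3-a_s)(3-b_s)\le9-(2-\alpha_s)(2-\beta_s)=5+2\alpha_s+2\beta_s-\alpha_s\beta_s\le5+2\alpha_s+2\beta_s .
\]
The right side of \eqref{eq:nine} is therefore at most $5n-5|S|-9+5|S|+8=5n-1$. The left side exceeds $9\cdot\frac59n=5n$, a contradiction. Hence $\Phi_{5/9}\ge\phi_0$ for every $\phi_0<\frac{10}{27}$.
\end{proof}

\begin{remark}
The final count has no room to spare. The construction of Proposition~\ref{prop:grid}(b) with $r=3$ has $n=9m+2$, monochromatic cycles of length at most $3m+1$, and grid vertices of degree $5m+1$; nine of these have degree sum $45m+9=5n-1$.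
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Since $c_r$ decreases to $0$, the following four ranges cover $(0,\frac34)$.

\emph{The range $\frac59\le c<\frac34$.} Proposition~\ref{prop:B} gives $\Phi_c\le\frac23c$. For $c>\frac59=c_3$, Proposition~\ref{prop:lower} with $r=2$ gives $\Phi_c\ge\min\{\frac12,\frac23c\}=\frac23c$. For $c=\frac59$, Proposition~\ref{prop:break} gives $\Phi_c\ge\frac{10}{27}=\frac23c$.

\emph{The range $\frac7{16}<c<\frac59$.} Proposition~\ref{prop:lower} with $r=3$ gives $\Phi_c\ge\min\{\frac13,\frac23c\}$, which is $\frac13$ for $c\ge\frac12$ and $\frac23c$ for $c\le\frac12$. Proposition~\ref{prop:grid}(a) with $r=3$ gives $\Phi_c\le\frac13$ on the whole range. Proposition~\ref{prop:C} with $k=3$ gives $\Phi_c\le\frac23c$ for $\frac37\le c<\frac12$, and $\frac37<\frac7{16}$.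

\emph{The range $\frac9{25}<c\le\frac7{16}$.} Proposition~\ref{prop:lower} with $r=4$ gives $\Phi_c\ge\min\{\frac14,\frac23c\}$, which is $\frac14$ for $c\ge\frac38$ and $\frac23c$ for $c\le\frac38$. Proposition~\ref{prop:grid}(b) with $r=4$ gives $\Phi_c\le\frac14$ on the whole range. Proposition~\ref{prop:C} with $k=4$ gives $\Phi_c\le\frac23c$ for $\frac13\le c<\frac38$, and $\frac13<\frac9{25}$.

\emph{The ranges $c_{r+1}<c\le c_r$ with $r\ge5$.} Proposition~\ref{prop:grid}(b) gives $\Phi_c\le\frac1r$. The inequality $\frac23c_{r+1}\ge\frac1r$ is $2r(2r+1)\ge3(r+1)^2$, that is, $r^2-4r-3\ge0$, which holds for $r\ge5$. So $\frac23c>\frac1r$, and Proposition~\ref{prop:lower} gives $\Phi_c\ge\frac1r$. \qed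

\begin{remark}
On $(0,\frac34)$ the function $c\mapsto\Phi_c$ is continuous except at the points $c_r$, $r\ge3$. At $\frac59$ it jumps from $\frac13$ to $\frac{10}{27}$ and takes the upper value. At $\frac7{16}$ it jumps from $\frac14$ to $\frac7{24}$, at $\frac9{25}$ from $\frac15$ to $\frac6{25}$, and at $c_r$ with $r\ge6$ from $\frac1r$ to $\frac1{r-1}$, taking the lower value in each case. By (i) there is a further jump at $\frac34$, from $\frac12$ to $\frac23$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{SW}
Alex Scott and Matthew White, \emph{Monochromatic cycles and the monochromatic circumference in 2-coloured graphs}, arXiv:1107.5177 (2011).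

\end{thebibliography}
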